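
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Simple derivations whose images are Mathieu--Zhao spaces}


\begin{abstract}
Over every field of characteristic zero and for every $n\ge 2$ we construct a simple derivation of the polynomial ring in $n$ variables whose image is a Mathieu--Zhao space. The image is not the whole ring. In fact, for every nonzero polynomial $a$, the power $a^p$ lies outside the image for all but finitely many primes $p$. For $n=2$ the derivation is the sum of a homogeneous derivation that raises degrees by $3$, whose divisibility properties at primes $p$ control the image, and a constant vector field, which makes the derivation simple.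
\end{abstract}

\section{The question and the answer}

Throughout, $K$ is a field of characteristic zero. A \emph{$K$-derivation} of a commutative $K$-algebra $R$ is a $K$-linear map $D:R\to R$ with $D(ab)=D(a)b+aD(b)$; it kills $K$. An ideal $I$ is \emph{$D$-stable} if $D(I)\subseteq I$, and $D$ is \emph{simple} if $R$ has no $D$-stable ideals other than $0$ and $R$. On $K[x_1,\dots,x_n]$ a derivation is a polynomial vector field, determined by the polynomials $Dx_1,\dots,Dx_n$. It is simple exactly when no proper nonempty closed subscheme of affine space is invariant under it.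

A $K$-subspace $M$ of $K[x_1,\dots,x_n]$ is a \emph{Mathieu--Zhao space} if, whenever $a^m\in M$ for all $m\ge1$, we have for every polynomial $b$ that $ba^m\in M$ for all sufficiently large $m$. Every ideal has this property. The condition asks a mere subspace to behave like an ideal towards those elements all of whose powers it contains. The following question is taken from \cite{Yan}.

\begin{question}
Let $n\ge2$. Is it true for every simple derivation $D$ of $K[x_1,\dots,x_n]$ that $\operatorname{Im}D$ is not a Mathieu--Zhao space?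
\end{question}

\paragraph{Two extreme cases.}
If $1\in M$, take $a=1$: then $M$ is a Mathieu--Zhao space only if $b=b\cdot1^m\in M$ for every $b$, that is, only if $M$ is everything. Thus \emph{if $1\in\operatorname{Im}D$, then $\operatorname{Im}D$ is a Mathieu--Zhao space if and only if $D$ is surjective.} At the other extreme, suppose that no nonzero $a$ has all its large powers in $M$. Then $M$, and every subspace $M'$ of $M$, is a Mathieu--Zhao space: if $a^m\in M'$ for all $m\ge1$, then $a=0$ and $ba^m=0\in M'$ for all $b$ and all $m\ge 1$.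

\paragraph{The guess.}
For $n=1$ a derivation is $D=f\,\frac{d}{dx}$, and the ideal $(f)$ is $D$-stable. If $D$ is simple, then $f\ne0$ (every ideal is stable under $0$), so $f$ is a nonzero constant. Then $D$ is surjective and its image is trivially a Mathieu--Zhao space. So the restriction $n\ge2$ in the question is needed.

For $n=2$, consider $D'=\partial_x+(xy+1)\partial_y$ on $K[x,y]$. It is simple by Lemma~\ref{lem:sham} below, applied to the derivation $\frac{d}{dx}$ of $K[x]$. Indeed $\frac{d}{dx}$ is simple, because a nonzero element of least degree in a nonzero stable ideal must be constant; and $f'=xf+1$ has no polynomial solution, because for $f\neq0$ the right side has larger degree than the left, while $f=0$ gives $0=1$. Now $1=D'(x)$ lies in the image, but $y$ does not. To see this, suppose $y=D'\bigl(\sum_m f_m(x)y^m\bigr)$ with top index $\rho$ and $f_\rho\ne0$. The coefficient of $y^\rho$ on the right is $f_\rho'+\rho xf_\rho$, which for $\rho\ge1$ has degree $\deg f_\rho+1\ge1$. For $\rho\ge2$ it should be $0$ and for $\rho=1$ it should be $1$; for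 $\rho=0$ the right side does not involve $y$. All are impossible. So $\operatorname{Im}D'$ contains $1$, is not everything, and is not a Mathieu--Zhao space. Examples like this one suggest the answer ``yes''.

\paragraph{The answer.}
The answer is nevertheless ``no'': one can place $\operatorname{Im} D$ at the second extreme. In $K[x,y]$ put
\[
h=x^2-y^2,\qquad v=2\partial_x-\partial_y,\qquad E=2x(x-2y)\,\partial_x+y(2x-y)\,\partial_y,\qquad D=v+hE ,
\]
that is,
\[
D=\bigl(2+2x(x-2y)(x^2-y^2)\bigr)\partial_x+\bigl(-1+y(2x-y)(x^2-y^2)\bigr)\partial_y .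
\]
For $k\ge0$ let $R_k=K[x,y,z_1,\dots,z_k]$, and let $D_k$ be the derivation of $R_k$ extending $D$ with
\[
D_k(z_j)=(x+j)z_j+1\qquad(1\le j\le k).
\]
In particular $D_0=D$ on $R_0=K[x,y]$.

\begin{theorem}\label{thm:main}
Let $K$ be any field of characteristic zero and $k\ge0$.
\begin{enumerate}
\item[(a)] $D_k$ is a simple derivation of the polynomial ring $R_k$ in $k+2$ variables.
\item[(b)] For every nonzero $a\in R_k$ we have $a^p\notin\operatorname{Im}D_k$ for all but finitely many primes $p$.
\item[(c)] $\operatorname{Im}D_k$, and in fact every $K$-subspace of $\operatorname{Im}D_k$, is a Mathieu--Zhao space.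
\end{enumerate}
\end{theorem}

Part (c) follows from (b) by the second extreme case above. So the statement in the question fails for every $n\ge2$ and every $K$, with derivations that have integer coefficients. By (b) with $a=1$ we have $1\notin\operatorname{Im}D_k$, as must be so for a Mathieu--Zhao image that is not everything. What survives is the case $1\in\operatorname{Im}D$ of the question: for such a simple $D$, the assertion holds exactly when $D$ is not surjective.

\paragraph{How the proof works.}
The operator $hE$ raises the degree of a homogeneous polynomial by $3$, while $v$ lowers it by $1$. So $hE$ alone decides leading terms, and leading terms decide (b): for $k=0$, an equation $a^p=Df$ yields $A^p=hE(\bar f)$ for the leading forms, and we show that this forces a denominator $p$ which cannot be there (Section~\ref{sec:powers}). On the other hand $hE$ is far from simple: each of the four lines $x=0$, $y=0$, $x=\pm y$ is invariant under it. The low-order term $v$, invisible to leading terms, is transverse to all four lines, and Section~\ref{sec:simple}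 shows that adding it leaves no invariant curve at all. Section~\ref{sec:many} adds variables.

\section{Leading forms}\label{sec:forms}

A \emph{form} is a homogeneous polynomial in $x,y$. The \emph{top form} of a nonzero $f\in K[x,y]$ is its component of highest degree. From $E(x)=2x(x-2y)$ and $E(y)=y(2x-y)$ we get
\[
E(x^iy^j)=x^iy^j\bigl(2i(x-2y)+j(2x-y)\bigr)=2(i+j)\,x^{i+1}y^j-(4i+j)\,x^iy^{j+1}.
\]
For a form $f=\sum_i f_i\,x^iy^{e-i}$ of degree $e$, with $f_i=0$ unless $0\le i\le e$, this says that $E(f)=\sum_{i=0}^{e+1}c_i\,x^iy^{e+1-i}$ with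
\begin{equation}\label{eq:rec}
c_i=2e\,f_{i-1}-(e+3i)\,f_i\qquad(0\le i\le e+1).
\end{equation}
The whole treatment of the image comes from reading this recursion from its two ends. Starting at $i=0$ one solves for $f_0,f_1,\dots$ by dividing by the integers $e+3i$, which vary. Starting at $i=e+1$ one solves for $f_e,f_{e-1},\dots$ and divides only by $2e$.

\begin{lemma}\label{lem:E}
Let $f$ be a form of degree $e\ge1$ and let $c_i$ be the coefficients of $E(f)$ as in \eqref{eq:rec}.
\begin{enumerate}
\item[(i)] If $0\le m\le e+1$ and $c_i=0$ for all $i<m$, then $f_i=0$ for all $i<m$. In particular $E$ is injective on forms of degree $e$.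
\item[(ii)] If a subring $A\subseteq K$ contains $1/(2e)$ and all $c_i$, then it contains all $f_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $f_{i-1}=0$ and $c_i=0$, then $(e+3i)f_i=0$, and $e+3i>0$ is invertible in $K$. Induct from $f_{-1}=0$. If $E(f)=0$, take $m=e+1$.

(ii) By \eqref{eq:rec}, $f_{i-1}=\bigl(c_i+(e+3i)f_i\bigr)/(2e)$ for $1\le i\le e+1$. Induct downwards from $f_{e+1}=0$.
\end{proof}

For use in Section~\ref{sec:many} we allow a small zeroth-order perturbation $q$ of $D$.

\begin{lemma}\label{lem:top}
Let $q\in K[x,y]$ with $\deg q\le2$ ($q=0$ is allowed), and let $f\in K[x,y]$ be nonconstant with top form $\bar f$. Then $(D+q)f$ has degree $\deg f+3\ge4$ and top form $hE(\bar f)$.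
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:E}(i), $hE(\bar f)$ is a nonzero form of degree $\deg f+3$. The other contributions to $(D+q)f=vf+hEf+qf$, namely $vf$, $hE(f-\bar f)$ and $qf$, have degree at most $\deg f+2$.
\end{proof}

\section{Prime powers and the image of $D$}\label{sec:powers}

\paragraph{The smallest case.}
Is $h^p$ in $\operatorname{Im}D$ for a prime $p>3$? If $h^p$ is the image of some polynomial, then that polynomial is nonconstant, and by Lemma~\ref{lem:top} its top form, which we call $f$, satisfies $h^p=hE(f)$, that is,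
\[
E(f)=h^{p-1},\qquad \deg f=e:=2p-3 .
\]
Since $p-1$ is even, $h^{p-1}=y^{2p-2}+x^2(\cdots)$, so $c_0=1$ and $c_1=0$. From the low end, \eqref{eq:rec} gives $-e f_0=1$ and $2ef_0=(e+3)f_1=2p\,f_1$, hence
\[
f_1=-\frac1p .
\]
From the high end, Lemma~\ref{lem:E}(ii) gives $f_1\in\mathbb Z\bigl[\tfrac1{2(2p-3)}\bigr]$. As $p\nmid2(2p-3)$, this is a contradiction, so $h^p\notin\operatorname{Im}D$.

Three features made this work. The degree of $h^p$ is a multiple of $p$, which makes $e\equiv-3$ modulo $p$, so the factor $e+3i$ is divisible by $p$ already at $i=1$. The polynomial $h$ contains no term $xy$, so the right-hand side has no coefficient that could compensate for this. And $2e\equiv-6$ is invertible modulo $p$. In the general case $h$ is replaced by a form $A$ whose coefficients may be transcendental; the phrase ``$p$ in the denominator'' then has to be understood in the ring they generate. This is what the next lemma is for.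

\begin{lemma}\label{lem:units}
Let $R$ be a subring of $K$ that is finitely generated as a ring. Then only finitely many prime numbers are invertible in $R$.
\end{lemma}

\begin{proof}
The ring $R\otimes\mathbb Q$ is a nonzero finitely generated $\mathbb Q$-algebra. By the Nullstellensatz, its quotient by a maximal ideal is a finite extension $F$ of $\mathbb Q$. Let $\mathcal O_F$ be the ring of integers of $F$. The images in $F$ of finitely many generators of $R$ lie in $\mathcal O_F[1/M]$ for some integer $M\ge1$, and hence so does the image of $R$. If $p$ is invertible in $R$, it is therefore invertible in $\mathcal O_F[1/M]$. But if $p\nmid M$, choose a prime ideal $\mathfrak p$ of $\mathcal O_F$ containing $p$. Then $M\notin\mathfrak p$, because $M$ and $p$ are coprime integers. So the map $\mathcal O_F\to\mathcal O_F/\mathfrak p$, composed with the inclusion into the fraction field, extends to $\mathcal O_F[1/M]$. It kills $p$, which is impossible for a unit. So $p\mid M$.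
\end{proof}

\begin{lemma}[Key lemma]\label{lem:key}
Let $A\in K[x,y]$ be a nonzero form of degree $\delta\ge1$. For all but finitely many primes $p$, there is no form $f$ of degree $\delta p-3$ with $A^p=hE(f)$.
\end{lemma}

\begin{proof}
As in the smallest case, we compare what the two ends of \eqref{eq:rec} say about one coefficient of $f$; now this is the coefficient following the first nonzero one.

Let $p>3$, so that $e:=\delta p-3\ge1$. If $A^p=hE(f)$, then $h\mid A^p$; since $h=(x-y)(x+y)$ is squarefree, $h\mid A$. So we may assume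
\[
A=hB,\qquad B=\sum_{i\ge s}\beta_i\,x^iy^{\delta-2-i},\qquad \beta_s\ne0,\quad 0\le s\le\delta-2 ,
\]
with $\beta_i=0$ for $i>\delta-2$. Let $R=\mathbb Z[\beta_s,\dots,\beta_{\delta-2},\beta_s^{-1}]\subseteq K$. We show that if $p>3$ and $A^p=hE(f)$ with $\deg f=e$, then $p$ is invertible in $R$. As $R$ depends only on $A$, Lemma~\ref{lem:units} then finishes the proof.

We have $E(f)=h^{p-1}B^p=\sum_i c_i\,x^iy^{e+1-i}$ with $c_i\in R$. Since $B=x^s\bigl(\beta_sy^{\delta-2-s}+\beta_{s+1}xy^{\delta-3-s}+\cdots\bigr)$, where the second term is absent if $s=\delta-2$, and $h^{p-1}=y^{2p-2}+x^2(\cdots)$,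
\[
c_i=0\ \ (i<sp),\qquad c_{sp}=\beta_s^{\,p},\qquad c_{sp+1}=p\,\beta_s^{\,p-1}\beta_{s+1} .
\]
Here $sp+1\le(\delta-2)p+1\le e$. By Lemma~\ref{lem:E}(i), $f_i=0$ for $i<sp$. Hence \eqref{eq:rec} for $i=sp$ and $i=sp+1$ reads
\[
-(e+3sp)\,f_{sp}=\beta_s^{\,p},\qquad
2e\,f_{sp}-p(\delta+3s)\,f_{sp+1}=p\,\beta_s^{\,p-1}\beta_{s+1},
\]
because $e+3(sp+1)=p(\delta+3s)$. Multiplying the second equation by $-(e+3sp)$ and inserting the first,
\[
2e\,\beta_s^{\,p}=-(e+3sp)\,p\,\bigl((\delta+3s)f_{sp+1}+\beta_s^{\,p-1}\beta_{s+1}\bigr).
\]
By Lemma~\ref{lem:E}(ii), $f_{sp+1}\in R[1/(2e)]$. So $2e\,\beta_s^{\,p}\in p\,R[1/(2e)]$. Clearing denominators, and since $\beta_s$ is a unit of $R$, we get $(2e)^r\in pR$ for some $r\ge1$. But $2e=2\delta p-6$, so $6^r\in pR$. As $p\nmid6^r$, the integers $6^r$ and $p$ generate the unit ideal of $\mathbb Z$; hence $1\in pR$ and $p$ is invertible in $R$.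
\end{proof}

It matters that the vanishing $f_i=0$ for $i<sp$ is obtained in characteristic $0$: modulo $p$ the factors $e+3i\equiv3(i-1)$ vanish for $i\equiv1$, and the argument would break down.

\begin{corollary}\label{cor:powers}
Let $0\ne a\in K[x,y]$. For all but finitely many primes $p$ there are no $q\in K[x,y]$ with $\deg q\le2$ and nonconstant $f\in K[x,y]$ with $a^p=(D+q)f$. In particular $a^p\notin\operatorname{Im}D$ for all but finitely many primes $p$.
\end{corollary}

\begin{proof}
If $a$ is constant, no such $q,f$ exist for any $p$, since $(D+q)f$ has degree at least $4$ by Lemma~\ref{lem:top}. Let $a$ have top form $A$ of degree $\delta\ge1$. If $a^p=(D+q)f$, comparing top forms gives $A^p=hE(\bar f)$ with $\deg\bar f=\delta p-3$, and Lemma~\ref{lem:key} allows this for only finitely many $p$, independently of $q$ and $f$. For the last statement take $q=0$ and note that $D$ kills constants, while $a^p\neq 0$.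
\end{proof}

This is Theorem~\ref{thm:main}(b) for $k=0$.

\section{Simplicity of $D$}\label{sec:simple}

\begin{proposition}\label{prop:simple}
$D$ is a simple derivation of $K[x,y]$.
\end{proposition}

Let $\overline K$ be an algebraic closure of $K$, and extend $D$ to $\overline K[x,y]$ by $\overline K$-linearity. If $I$ is a proper nonzero $D$-stable ideal of $K[x,y]$, then $I\,\overline K[x,y]=I\otimes_K\overline K$ is a proper nonzero $D$-stable ideal of $\overline K[x,y]$. \emph{So in this section we assume $K=\overline K$.} An invariant subscheme of the plane may contain a curve or may be finite. We first show that the vector field has no zeros, then exclude invariant curves, and finally deduce that no invariant subscheme remains.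

\subsection{No zeros}

\begin{lemma}\label{lem:nozero}
$Dx$ and $Dy$ generate the unit ideal of $K[x,y]$.
\end{lemma}

\begin{proof}
The linear form $x+2y$ satisfies $v(x+2y)=0$ and $E(x+2y)=2x^2-4xy+4xy-2y^2=2h$, so $D(x+2y)=2h^2$. With $g=x(x-2y)$ we have $Dx=2+2gh$ and
\[
(1-gh)\,Dx+g^2\,D(x+2y)=2(1-g^2h^2)+2g^2h^2=2.\qedhere
\]
\end{proof}

\subsection{Invariant curves: reduction to homogeneous equations}

\begin{proposition}\label{prop:darboux}
There is no nonconstant $F\in K[x,y]$ with $F\mid DF$.
\end{proposition}

The proof occupies this and the next three subsections; the notation introduced on the way is kept until its end. Suppose such an $F$ exists. The degrees $-1$ of $v$ and $3$ of $hE$ agree modulo $4$; we use this to make $F$ symmetric. For $\zeta^4=1$ let $(\sigma_\zeta f)(x,y)=f(\zeta x,\zeta y)$. On a form $f$ of degree $n$, both $D\sigma_\zeta f$ and $\zeta\,\sigma_\zeta Df$ equal $\zeta^nDf$, because $Df$ has components in degrees $n-1$ and $n+3$ only. So $D\sigma_\zeta=\zeta\,\sigma_\zeta D$, and $\sigma_\zeta F\mid D(\sigma_\zeta F)$. By the product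 rule
\[
G=\prod_{\zeta^4=1}\sigma_\zeta F
\]
satisfies $DG=\Lambda G$ for some $\Lambda\in K[x,y]$, and $\deg\Lambda\le3$ since $D$ raises degrees by at most $3$. As $G$ is invariant under all $\sigma_\zeta$, its components have degrees divisible by $4$. Applying $\sigma_\zeta$ to $DG=\Lambda G$ gives $\sigma_\zeta\Lambda=\zeta^{-1}\Lambda$, so the components of $\Lambda$ have degree $\equiv3\pmod 4$: \emph{$\Lambda$ is a cubic form or $0$}.

Write $N=\deg G>0$, so $4\mid N$, and $G=\sum_{t\ge0}G_{N-4t}$ with $G_n$ a form of degree $n$, $G_N\ne0$, and $G_n=0$ for $n<0$. Put $T=hE-\Lambda$. The components of $DG=\Lambda G$ in degrees $N+3$ and $N-4t+3$ are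
\begin{equation}\label{eq:chain}
hE(G_N)=\Lambda G_N,\qquad T(G_{N-4t})=-v(G_{N-4(t-1)})\quad(t\ge1).
\end{equation}

The plan is as follows. The first equation forces $G_N$ to be a product of powers of $x$, $y$, $x-y$ and $x+y$. We then follow the order of vanishing of $G_N,G_{N-4},G_{N-8},\dots$ along one of these four lines: $v$ lowers it by one and $T$ preserves it, so by \eqref{eq:chain} each unit of multiplicity costs four degrees. Hence each of the four multiplicities is at most $N/4$. Since they add up to $N$, they are all equal, and a comparison of two explicit cubic forms then gives a contradiction.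

\subsection{The leading form}

As $K$ is algebraically closed, $G_N$ is a product of linear forms. Let $\varphi$ be one of them, $G_N=\varphi^\mu\psi$ with $\varphi\nmid\psi$, $\mu\ge1$. Then $hE(G_N)=\mu\varphi^{\mu-1}\psi\,hE(\varphi)+\varphi^\mu hE(\psi)$ is divisible by $\varphi^\mu$, so $\varphi\mid hE(\varphi)$. If $\varphi$ is not proportional to $y$, we may take $\varphi=x-cy$. At $x=cy$,
\[
E(x-cy)=2c(c-2)y^2-c(2c-1)y^2=-3c\,y^2 ,
\]
so $\varphi\mid E(\varphi)$ only for $c=0$, and $\varphi\mid h$ only for $c=\pm1$. Put $u=x-y$ and $w=x+y$, so $h=uw$. Then, up to a nonzero constant,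
\[
G_N=x^{\mu_x}y^{\mu_y}u^{\mu_u}w^{\mu_w},\qquad N=\mu_x+\mu_y+\mu_u+\mu_w,
\]
with multiplicities $\mu_\varphi\ge0$, and the first equation of \eqref{eq:chain} gives
\[
\Lambda=h\bigl(2\mu_x(x-2y)+\mu_y(2x-y)\bigr)+\mu_u\,wE(u)+\mu_w\,uE(w).
\]
We need $\Lambda$ modulo each of the four linear forms. Note that $E(u)=2x^2-6xy+y^2$ and $E(w)=2x^2-2xy-y^2$.
\begin{itemize}
\item Modulo $x$: $h\equiv-y^2$, $wE(u)\equiv y\cdot y^2$, $uE(w)\equiv(-y)(-y^2)$. So $\Lambda\equiv(4\mu_x+\mu_y+\mu_u+\mu_w)y^3=(N+3\mu_x)y^3$.
\item Modulo $y$: $h\equiv x^2$, $wE(u)\equiv uE(w)\equiv x\cdot 2x^2$. So $\Lambda\equiv2N\,x^3$.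
\item Modulo $u$: $\Lambda\equiv \mu_u\,wE(u)$, and $wE(u)\equiv 2x(-3x^2)=-6x^3$.
\item Modulo $w$: $\Lambda\equiv \mu_w\,uE(w)$, and $uE(w)\equiv 2x\cdot3x^2=6x^3$.
\end{itemize}
In particular, if $\varphi\in\{x,y,u,w\}$ divides $G_N$, then $\varphi\nmid\Lambda$.

The \emph{$\varphi$-order} of a nonzero polynomial is the exponent of $\varphi$ in its factorization. Since
\begin{equation}\label{eq:transverse}
v(x)=2,\quad v(y)=-1,\quad v(u)=3,\quad v(w)=1
\end{equation}
are nonzero, $v$ lowers a positive order along any of the four lines by exactly one: if $\varphi\nmid\gamma$ and $m\ge1$, then $v(\varphi^m\gamma)=m\,v(\varphi)\,\varphi^{m-1}\gamma+\varphi^mv(\gamma)$ has $\varphi$-order exactly $m-1$.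

\subsection{The smallest case $N=4$}

Here $G=G_4+G_0$ and \eqref{eq:chain} with $t=1$ says $v(G_4)=G_0\,\Lambda$ with $G_0\in K$. Let $\varphi$ be one of the four linear forms, of multiplicity $\mu\ge1$ in $G_4$. Then $v(G_4)$ has $\varphi$-order $\mu-1$; in particular it is not $0$, so $G_0\ne0$. As $\varphi\nmid\Lambda$, the right side has $\varphi$-order $0$. So $\mu=1$. Thus $G_4$ has degree $4$ and at most four distinct linear factors, all simple: up to a constant it is
\[
P=xyuw=xy(x^2-y^2)=x^3y-xy^3 ,
\]
and $\Lambda=\Lambda_1:=hE(P)/P$. So $v(P)$ would be a constant multiple of $\Lambda_1$. Now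
\begin{align*}
\Lambda_1&=h\bigl(2(x-2y)+(2x-y)\bigr)+E(h)=h(4x-5y)+\bigl(4x^3-8x^2y-4xy^2+2y^3\bigr)\\
&=8x^3-13x^2y-8xy^2+7y^3,\\
v(P)&=2(3x^2y-y^3)-(x^3-3xy^2)=-x^3+6x^2y+3xy^2-2y^3 .
\end{align*}
These are not proportional: the coefficients of $x^3$ and $xy^2$ are opposite in $\Lambda_1$ but not in $v(P)$. So $N=4$ is impossible.

In general the form $T(G_0)=-\Lambda G_0$, which had the same $\varphi$-order $0$ as $G_0$, is replaced by $T(G_{N-4t})$. We must show that $T$ does not raise the $\varphi$-order of the forms to which we apply it.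

\subsection{The descent along the four lines}

\begin{lemma}\label{lem:order}
Let $\varphi\in\{x,y,u,w\}$ have multiplicity $\mu$ in $G_N$. Let $t\ge1$ and let $H\neq0$ be a form of degree $n=N-4t$ with $\varphi$-order $s<\mu$. Then $T(H)$ has $\varphi$-order exactly $s$.
\end{lemma}

\begin{proof}
Write $H=\varphi^s\gamma$ with $\varphi\nmid\gamma$. Since $\varphi\mid hE(\varphi)$,
\[
T(\varphi^s\gamma)=\varphi^s\Bigl[\,s\,\tfrac{hE(\varphi)}{\varphi}\,\gamma+hE(\gamma)-\Lambda\gamma\Bigr],
\]
and we must show that the bracket is not divisible by $\varphi$.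

\emph{$\varphi=u$.} Here $h\equiv0$ and $hE(u)/u=wE(u)$, so the bracket is $\equiv(s-\mu)\,wE(u)\,\gamma\equiv-6(s-\mu)x^3\gamma\not\equiv0$ modulo $u$, as $s<\mu$.

\emph{$\varphi=w$.} In the same way the bracket is $\equiv(s-\mu)\,uE(w)\,\gamma\equiv6(s-\mu)x^3\gamma\not\equiv0$ modulo $w$.

\emph{$\varphi=x$.} Modulo $x$ we have $\gamma\equiv\text{const}\cdot y^{n-s}$ with a nonzero constant. As $E$ maps the ideal $(x)$ into itself and $E(y)\equiv-y^2$, we get $hE(\gamma)\equiv(-y^2)\cdot(n-s)(-y)\gamma=(n-s)y^3\gamma$. Moreover $hE(x)/x=2h(x-2y)\equiv4y^3$ and $\Lambda\equiv(N+3\mu)y^3$. So the bracket is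
\[
\equiv\bigl(4s+(n-s)-(N+3\mu)\bigr)y^3\gamma=\bigl(3(s-\mu)-4t\bigr)y^3\gamma ,
\]
and the coefficient is negative.

\emph{$\varphi=y$.} Modulo $y$ we have $\gamma\equiv\text{const}\cdot x^{n-s}$ with a nonzero constant. As $E$ preserves $(y)$ and $E(x)\equiv2x^2$, we get $hE(\gamma)\equiv2(n-s)x^3\gamma$. Moreover $hE(y)/y=h(2x-y)\equiv2x^3$ and $\Lambda\equiv2Nx^3$. So the bracket is $\equiv\bigl(2s+2(n-s)-2N\bigr)x^3\gamma=-8t\,x^3\gamma\not\equiv0$.
\end{proof}

\emph{Claim. If $\varphi\in\{x,y,u,w\}$ has multiplicity $\mu$ in $G_N$, then for $0\le t\le\mu$ the form $G_{N-4t}$ is nonzero with $\varphi$-order exactly $\mu-t$.}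

For $t=0$ this is the definition of $\mu$. Let $1\le t\le\mu$ and assume the claim for $t-1$. By \eqref{eq:transverse}, $v(G_{N-4(t-1)})$ is nonzero of $\varphi$-order $\mu-t$. By \eqref{eq:chain} the same holds for $T(G_{N-4t})$, so $G_{N-4t}\ne0$. Let $s$ be its $\varphi$-order. As $\varphi^s$ divides $T(G_{N-4t})$, we have $s\le\mu-t<\mu$. Now Lemma~\ref{lem:order} applies and gives $s=\mu-t$, which proves the claim.

Taking $t=\mu$, the form $G_{N-4\mu}$ is nonzero, so $4\mu\le N$. Thus $\mu_x,\mu_y,\mu_u,\mu_w\le N/4$; but their sum is $N$. Hence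
\[
\mu_x=\mu_y=\mu_u=\mu_w=\kappa:=N/4\ge1,\qquad G_N=c\,P^\kappa\ (c\ne0),\qquad \Lambda=\kappa\Lambda_1 .
\]
By the claim with $t=1$, $G_{N-4}$ is nonzero, of degree $4(\kappa-1)$ and divisible by $P^{\kappa-1}$. So $G_{N-4}=b\,P^{\kappa-1}$ with $b\in K$, $b\ne0$. Since $hE(P^m)=m\Lambda_1P^m$, equation \eqref{eq:chain} with $t=1$ becomes
\[
b\bigl((\kappa-1)-\kappa\bigr)\Lambda_1P^{\kappa-1}=-c\kappa\,P^{\kappa-1}v(P),
\qquad\text{i.e.}\qquad b\,\Lambda_1=c\kappa\,v(P).
\]
The computation for $N=4$ shows that $\Lambda_1$ and $v(P)$ are not proportional. This contradiction proves Proposition~\ref{prop:darboux}. \hfill$\square$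

\subsection{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:simple}]
Let $I\ne0$ be a $D$-stable ideal of $S=K[x,y]$. Let $F$ be the greatest common divisor of its elements and $I=FJ$, so the elements of the ideal $J$ have greatest common divisor $1$. For $j\in J$ we have $D(Fj)=D(F)j+FD(j)\in I\subseteq(F)$, so $F\mid D(F)j$. As this holds for all $j\in J$, $F\mid D(F)$. By Proposition~\ref{prop:darboux}, $F$ is constant, and so $I=J$.

\emph{$S/I$ is finite-dimensional.} Finitely many generators of $I$ have greatest common divisor $1$ in $K[x,y]$, hence, by Gauss's lemma, also in the principal ideal domain $K(x)[y]$. So $1$ is a combination of them over $K(x)[y]$, and clearing denominators yields a nonzero element of $I\cap K[x]$. By symmetry $I\cap K[y]\ne0$. So finitely many monomials span $S/I$.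

\emph{$I=S$.} Suppose $I\ne S$. Then $I\subseteq\mathfrak m$ for the maximal ideal $\mathfrak m=(x-\alpha,y-\beta)$ of some point $P_0=(\alpha,\beta)$. Consider the Taylor series along the formal integral curve of $D$ through $P_0$,
\[
S\to K[[\tau]],\qquad f\mapsto\sum_{m\ge0}\frac{(D^mf)(P_0)}{m!}\,\tau^m .
\]
By Leibniz's formula this is a ring homomorphism. Let $Q=\{f:(D^mf)(P_0)=0\text{ for all }m\ge0\}$ be its kernel. It is prime, since $K[[\tau]]$ is a domain; it is visibly $D$-stable; it contains $I$, since $D^mI\subseteq I\subseteq\mathfrak m$; and $Q\subseteq\mathfrak m$ (take $m=0$). Being a finite-dimensional domain over $K$, $S/Q$ is a field. So $Q$ is maximal and $Q=\mathfrak m$. Thus $\mathfrak m$ is $D$-stable, and $Dx=D(x-\alpha)$ and $Dy=D(y-\beta)$ lie in $\mathfrak m$, contrary to Lemma~\ref{lem:nozero}. Hence $I=S$.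
\end{proof}

Together with Corollary~\ref{cor:powers} this proves Theorem~\ref{thm:main} for $k=0$.

\section{More variables}\label{sec:many}

Each new variable is adjoined by a linear equation $D z=rz+g$. The following criterion tells when this preserves simplicity.

\begin{lemma}[Shamsuddin's criterion]\label{lem:sham}
Let $d$ be a simple derivation of a commutative $\mathbb Q$-algebra $R$. Extend $d$ to a derivation $\tilde d$ of $R[z]$ by $\tilde d(z)=rz+g$ with $r,g\in R$. If no $f\in R$ satisfies $d(f)=rf+g$, then $\tilde d$ is simple.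
\end{lemma}

\begin{proof}
Let $J\ne0$ be a $\tilde d$-stable ideal and $m$ the least $z$-degree of a nonzero element of $J$. The $z^m$-coefficients of the elements of $J$ of degree $\le m$ form a nonzero ideal of $R$. It is $d$-stable: if $\theta=cz^m+\cdots\in J$, then $\tilde d\theta$ has degree $\le m$ and $z^m$-coefficient $d(c)+mrc$, so $\tilde d\theta-mr\theta\in J$ has degree $\le m$ and $z^m$-coefficient $d(c)$. As $d$ is simple, this ideal is $R$. If $m=0$, then $1\in J$. If $m\ge1$, then $J$ contains some $\theta=z^m+c\,z^{m-1}+\cdots$, and $\tilde d\theta-mr\theta\in J$ has degree less than $m$, hence is $0$. Its $z^{m-1}$-coefficient is $mg+d(c)+(m-1)rc-mrc$. So $d(c)=rc-mg$, and $f=-c/m$ satisfies $d(f)=rf+g$, contrary to the assumption.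
\end{proof}

\begin{remark}
The factors $x+j$ in $D_k(z_j)=(x+j)z_j+1$ are nonconstant and pairwise distinct, and our theorem needs both. With a constant factor, (a) or (b) would fail: if $Dz=cz+1$ with $0\ne c\in K$, then $D(z+1/c)=c(z+1/c)$ and the ideal $(z+1/c)$ is stable; if $c=0$, then $1=Dz$ lies in the image, contrary to (b) with $a=1$. If two variables had the same factor, say $Dz_i=rz_i+1$ for $i=1,2$, then $D(z_1-z_2)=r(z_1-z_2)$ and the ideal $(z_1-z_2)$ would be stable.
\end{remark}

For $\nu=(\nu_1,\dots,\nu_k)\in\mathbb N^k$ put $|\nu|=\sum_j\nu_j$ and $r_\nu=\sum_j\nu_j(x+j)=|\nu|x+\sum_jj\nu_j$, and let $\epsilon_j$ be the $j$th unit vector. For $f\in K[x,y]$ the product rule gives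
\begin{equation}\label{eq:Dk}
D_k(fz^\nu)=\bigl((D+r_\nu)f\bigr)z^\nu+\sum_{j:\,\nu_j\ge1}\nu_jf\,z^{\nu-\epsilon_j}.
\end{equation}
The last sum has total $z$-degree $|\nu|-1$. So on the part of highest total $z$-degree $D_k$ acts through the operators $D+r_\nu$ on $K[x,y]$. This is why Lemma~\ref{lem:top} and Corollary~\ref{cor:powers} allowed a perturbation $q$. By Lemma~\ref{lem:top}, \emph{$D+q$ is injective on $K[x,y]$ for every nonzero $q$ with $\deg q\le2$}: nonconstant polynomials have nonzero image, and on constants $D+q$ is multiplication by $q$.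

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
We induct on $k$; the case $k=0$ is Proposition~\ref{prop:simple}. Let $D_k$ be simple. By Lemma~\ref{lem:sham}, applied to $R_{k+1}=R_k[z_{k+1}]$, $D_{k+1}$ is simple provided that no $f=\sum_\nu f_\nu z^\nu\in R_k$ satisfies
\[
D_kf=(x+k+1)f+1 .
\]
Suppose $f$ does. Then $f\ne0$; let $\rho$ be its total $z$-degree.

If $\rho\ge1$, then comparing coefficients of $z^\nu$ for $|\nu|=\rho$ and using \eqref{eq:Dk} we get $(D+q)f_\nu=0$ with
\[
q=r_\nu-(x+k+1)=(\rho-1)x+\sum_jj\nu_j-(k+1).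
\]
This $q$ is nonzero: for $\rho\ge2$ because of its $x$-term, and for $\rho=1$ because it equals $j-(k+1)$ for some $j\le k$. By injectivity $f_\nu=0$ for all $|\nu|=\rho$, a contradiction.

If $\rho=0$, then $f\in K[x,y]$ and $\bigl(D-(x+k+1)\bigr)f=1$. For nonconstant $f$ the left side has degree at least $4$; for a constant $f=c$ it equals $-(x+k+1)c$, which is never $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $0\ne a\in R_k$. Order the monomials in $z_1,\dots,z_k$ by total degree, then lexicographically. Let $z^\nu$ be the largest one in $a$, with coefficient $0\ne a_\nu\in K[x,y]$. Since the order is compatible with multiplication, $a^p$ has largest $z$-monomial $z^{p\nu}$, with coefficient $a_\nu^p$.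

Suppose $a^p=D_kf$ with $p$ prime, and let $f=\sum_\mu f_\mu z^\mu\ne0$ have total $z$-degree $\rho$. If $\rho\ge1$, then by \eqref{eq:Dk} the part of $D_kf$ of $z$-degree $\rho$ is $\sum_{|\mu|=\rho}\bigl((D+r_\mu)f_\mu\bigr)z^\mu$. It is nonzero, since $r_\mu$ has $x$-coefficient $\rho\ne0$ and $D+r_\mu$ is therefore injective. Hence $\rho=p|\nu|$. If $\rho=0$, then $a^p=Df\in K[x,y]$ and $\nu=0$. So in all cases $\rho=p|\nu|$.

\emph{Case $\nu=0$.} Then $a,f\in K[x,y]$ and $a^p=Df$. By Corollary~\ref{cor:powers} this happens for only finitely many $p$.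

\emph{Case $\nu\ne0$.} Comparing coefficients of $z^{p\nu}$ gives $a_\nu^p=(D+q)f_{p\nu}$ with $q=r_{p\nu}$, a polynomial of degree exactly $1$. If $f_{p\nu}$ were a constant $c$, then $c\ne0$ and $a_\nu^p=cq$ would have degree $1$, which is not a multiple of $p$. So $f_{p\nu}$ is nonconstant, and Corollary~\ref{cor:powers}, applied to $a_\nu$, shows that only finitely many $p$ occur. Here it is essential that the exceptional primes in the corollary do not depend on $q$, because $q=r_{p\nu}$ varies with $p$.
\end{proof}

As (c) follows from (b), this completes the proof of Theorem~\ref{thm:main}.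

\begin{thebibliography}{1}
\bibitem{Yan} Dan Yan, \emph{The images of some simple derivations}, arXiv:2203.05783 (2022).
\end{thebibliography}

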